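\title{A polynomial saving in the cover time of biased random walks}

\begin{abstract}
At each step of an $\varepsilon$-biased random walk on a graph, the walker moves to a uniformly random neighbor with probability $1-\varepsilon$ and otherwise to a neighbor chosen by a controller who sees the whole past. We prove that on every connected $n$-vertex graph the controller can make the expected cover time at most $3\cdot10^6\,\varepsilon^{-2}(\log n)^6\,n^{2-\varepsilon/(1+2\varepsilon)}$, provided that $n$ is large and $n^{\varepsilon/(1+2\varepsilon)}\ge300\log n$. Hence for every $c<1/3$ and every fixed $\varepsilon\in(0,1]$ the optimal cover time is less than $n^{2-c\varepsilon}$ for large $n$. We also prove a bound with exponent $2-2\varepsilon/(1+2\varepsilon)$ for hitting times, and a lower bound with exponent $2-\log_2\frac{1+4\varepsilon}{1-\varepsilon}$.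
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $G=(V,E)$ is a finite, simple, connected graph with $n\ge2$ vertices, $N(x)$ is the set of neighbors of $x$, and $\log$ is the natural logarithm. A \emph{bias function} on $G$ is a rule $\varphi$ that assigns to each finite walk $(v_0,\dots,v_t)$ a probability distribution on $N(v_t)$. Given $\varepsilon\in[0,1]$ and $x\in V$, the \emph{$\varepsilon$-biased random walk under $\varphi$ started at $x$} is the sequence $X_0=x,X_1,X_2,\dots$ in which $X_{i+1}$ is a uniformly random neighbor of $X_i$ with probability $1-\varepsilon$ and otherwise is drawn from $\varphi(X_0,\dots,X_i)$. The \emph{cover time} $\tau_{\varphi,x}(\varepsilon)$ is the first time at which every vertex has been visited, and the \emph{optimal cover time} is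
\[
T(G,\varepsilon)=\inf_{\varphi}\max_{x\in V}\mathbb E\bigl[\tau_{\varphi,x}(\varepsilon)\bigr].
\]
It measures how fast a graph can be explored by a controller who moves the walker for only an $\varepsilon$-fraction of the steps.

In the simplest cases a little control is worth a great deal. For $\varepsilon=1$ a depth-first traversal of a spanning tree gives $T(G,1)\le2(n-1)$. On the complete graph, steering toward an unvisited vertex finds a new vertex with probability at least $\varepsilon$ per step, so $T\le(n-1)/\varepsilon$. On the path $0,1,\dots,n-1$ the unbiased walk needs $(n-1)^2$ steps in expectation to go from $0$ to $n-1$, because $X_t^2-t$ is a martingale until then; steering toward one end and then toward the other creates a drift of at least $\varepsilon$ per step, so $T\le2(n-1)/\varepsilon$. Control is worth less when the degrees themselves push the walk the wrong way. Take layers of sizes $1,2,4,\dots$ and join consecutive layers completely. A uniform step favors the larger layer by $4$ to $1$, so the walk reaches the smallest layer from the largest one about once in $4^{\log_2n}=n^2$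 attempts. The controller changes the odds by a factor $1+O(\varepsilon)$ at each of the $\log_2n$ layers and so gains a factor $n^{O(\varepsilon)}$, and no more. One is led to guess that the worst case over all graphs has the form $n^{2-\Theta(\varepsilon)}$ for small $\varepsilon$.

Two bounds are known. For every fixed $\varepsilon\in(0,1]$,
\begin{itemize}
\item[(a)] every connected $n$-vertex graph $G$ satisfies $T(G,\varepsilon)<n^{2+o(1)}$ as $n\to\infty$;
\item[(b)] for every sufficiently large $n$ there is a connected $n$-vertex graph $G$ with $T(G,\varepsilon)>\frac1{256}n^{2-100\varepsilon}$.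
\end{itemize}
The following question, whether (b) is essentially sharp, comes from Bukh and Dubroff~\cite{BD}. \emph{Is there a constant $c>0$ such that, for every fixed $\varepsilon\in(0,1]$, there is $n_0(\varepsilon)$ with $T(G,\varepsilon)<n^{2-c\varepsilon}$ for every connected $n$-vertex graph $G$ with $n\ge n_0(\varepsilon)$?} We show that the answer is yes.

\begin{theorem}\label{thm:cover}
There is an absolute constant $n_0$ such that for all $n\ge n_0$, all $\varepsilon\in(0,1]$ with $n^{\varepsilon/(1+2\varepsilon)}\ge300\log n$, and every connected $n$-vertex graph $G$,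
\[
T(G,\varepsilon)\le3\cdot10^6\,\varepsilon^{-2}(\log n)^6\,n^{\,2-\frac{\varepsilon}{1+2\varepsilon}}.
\]
\end{theorem}

\begin{corollary}\label{cor:main}
For every $c<\frac13$ and every fixed $\varepsilon\in(0,1]$ there is $n_0(\varepsilon)$ such that $T(G,\varepsilon)<n^{2-c\varepsilon}$ for every connected graph $G$ with $n\ge n_0(\varepsilon)$ vertices. Moreover, there is an absolute constant $n_1$ such that $T(G,\varepsilon)<n^{2-\varepsilon/4}$ whenever $n\ge n_1$ and $\frac{120\log\log n}{\log n}\le\varepsilon\le1$.
\end{corollary}

\begin{proof}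
We have $\frac{\varepsilon}{1+2\varepsilon}\ge\frac\varepsilon3$ on $(0,1]$. For fixed $\varepsilon$ and large $n$, both $n^{\varepsilon/3}\ge300\log n$ and $n^{(1/3-c)\varepsilon}>3\cdot10^6\varepsilon^{-2}(\log n)^6$ hold, and the first claim follows from Theorem~\ref{thm:cover}. In the range of the second claim, $n^{\varepsilon/3}\ge(\log n)^{40}\ge300\log n$ and $\varepsilon^{-2}\le(\log n)^2$ for large $n$. So $T(G,\varepsilon)\le3\cdot10^6(\log n)^8n^{2-\varepsilon/3}$, while $n^{\varepsilon/3-\varepsilon/4}=n^{\varepsilon/12}\ge(\log n)^{10}>3\cdot10^6(\log n)^8$ for large $n$.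
\end{proof}

For a single target the saving in the exponent is twice as large.

\begin{theorem}\label{thm:hit}
Under the hypotheses of Theorem~\ref{thm:cover}, for every $v\in V$ there is a bias function under which the expected hitting time of $v$ from every start is at most
$4000\,\varepsilon^{-2}(\log n)^2\,n^{2-\frac{2\varepsilon}{1+2\varepsilon}}$.
\end{theorem}

The layered graphs give the following bound in the other direction.

\begin{proposition}\label{prop:lower}
For $0<\varepsilon<\frac38$ and every $n\ge7$ there is a connected $n$-vertex graph $G$ in which, under every bias function, some vertex has expected hitting time from some start at least $\frac1{64}n^{2-\log_2\frac{1+4\varepsilon}{1-\varepsilon}}$. In particular,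
\[
T(G,\varepsilon)\ge\tfrac1{64}\,n^{2-\log_2\frac{1+4\varepsilon}{1-\varepsilon}}\ge\tfrac1{64}\,n^{2-7.22\,\varepsilon/(1-\varepsilon)}.
\]
\end{proposition}

So for fixed small $\varepsilon$ the exponent of $\max_GT(G,\varepsilon)$ lies between $2-\frac{7.22\,\varepsilon}{1-\varepsilon}-o(1)$ and $2-\frac{\varepsilon}{1+2\varepsilon}+o(1)$, and the best coefficient of $\varepsilon$ as $\varepsilon\to0$ lies between $1$ and $5/\log2<7.22$. We do not determine it. At $\varepsilon=1$ Theorem~\ref{thm:cover} gives the exponent $5/3$ where the truth is $1$, so its strength is at small $\varepsilon$.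

Section~\ref{sec:layers} proves Proposition~\ref{prop:lower}. Section~\ref{sec:boost} shows on the same graphs how steering gains a power of $n$, and isolates the inequality behind the gain. Section~\ref{sec:steer}, the core of the paper, turns this into a bound on the time to reach a set in an arbitrary graph. Theorem~\ref{thm:hit} follows in Section~\ref{sec:tilt}. To pass from hitting to covering, we cover one piece of small diameter in Section~\ref{sec:piece}, cut the graph into such pieces in Section~\ref{sec:decomp}, and join them in Section~\ref{sec:final}.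

\subsection*{Conventions}
We write $d(\cdot,\cdot)$ for graph distance, $t_+=\max(t,0)$, and $\delta_z$ for the point mass at $z$. For $U\subseteq V$ let $\tau_U=\min\{t\ge0:X_t\in U\}$. A \emph{strategy} prescribes, for each walk $(v_0,\dots,v_t)$, the law $Q$ of the next step on $N(v_t)$; it is \emph{admissible} if always $Q(z)\ge(1-\varepsilon)/\deg v_t$ for all $z\in N(v_t)$. For $\varepsilon>0$ an admissible strategy is realized by a bias function: if $\nu$ is the uniform law on $N(v_t)$, then $(Q-(1-\varepsilon)\nu)/\varepsilon$ is a probability distribution. A strategy sees $v_0$, so it may depend on the start.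

We use optional stopping in one form. Let $\Phi$ be a function on $V$, let $a\ge0$ be a function on $V$, and let $\tau$ be a stopping time such that $\mathbb E[\Phi(X_{t+1})\mid X_0,\dots,X_t]\le\Phi(X_t)-a(X_t)$ on $\{t<\tau\}$. Taking expectations and summing over $t$ gives
\begin{equation}\label{eq:stop}
\mathbb E\sum_{s<\tau\wedge t}a(X_s)\le\Phi(X_0)-\mathbb E\,\Phi(X_{\tau\wedge t})\qquad(t\ge0).
\end{equation}
If $\tau<\infty$ almost surely, \eqref{eq:stop} holds with $\tau$ in place of $\tau\wedge t$, because $\Phi$ is bounded. If the hypothesis holds with equality, so does the conclusion.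

\section{Layered graphs}\label{sec:layers}

For $n\ge7$ let $k\ge2$ be the integer with $2^{k+1}-1\le n<2^{k+2}-1$. The \emph{layered graph} on $n$ vertices has layers $0,\dots,k$, with $2^i$ vertices in layer $i<k$ and the remaining $n-2^k+1\ge2^k$ vertices in layer $k$. Two vertices are adjacent if their layers are consecutive. We call layer $k$ the \emph{top}, the vertex $o$ of layer $0$ the \emph{root}, layers $1,\dots,k-1$ the \emph{middle}, and a step toward the root a step \emph{down}.

\begin{proof}[Proof of Proposition~\ref{prop:lower}]
Let $G$ be the layered graph, fix a bias function, and start at the top. A vertex of a middle layer $i$ has $2^{i-1}$ neighbors below and at least $2^{i+1}$ above, so a uniform step goes down with probability at most $\frac15$. Whatever the bias and the history, a step from the middle therefore goes down with some probability $p'\le p:=\varepsilon+\frac{1-\varepsilon}5=\frac{1+4\varepsilon}5$. Put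
\[
\rho=\frac{1-p}p=\frac{4(1-\varepsilon)}{1+4\varepsilon}.
\]
Then $\rho<4$, and $\rho>1$ precisely because $\varepsilon<\frac38$. Let $\Phi(x)=\rho^{-i}$ for $x$ in layer $i$. A step from the middle multiplies $\Phi$ in expectation by $p'\rho+(1-p')\rho^{-1}\le p\rho+(1-p)\rho^{-1}=(1-p)+p=1$, where the inequality uses $\rho>\rho^{-1}$.

Each visit to the top is followed by a step to layer $k-1$. From there the walk leaves the middle almost surely, since from any middle vertex a run of upward steps to the top has conditional probability at least $2^{-k}$. By \eqref{eq:stop} with $a=0$, and since $\Phi\ge0$ and $\Phi(o)=1$, the walk leaves the middle through the root with conditional probability at most $q=\rho^{-(k-1)}$. Let $\mathcal N$ be the number of visits to the top before the root is hit. Then $\Pr(\mathcal N\ge m+1)\ge(1-q)^m$ for $m\ge0$, so $\mathbb E\mathcal N\ge1/q$. The hitting time of the root is at least $\mathcal N$, and the cover time is at least the hitting time. Using $\rho\le4$ and $2^k>n/4$,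
\[
\rho^{k-1}\ge\tfrac14\,(2^k)^{\log_2\rho}\ge\tfrac14\,(n/4)^{\log_2\rho}\ge\tfrac1{64}\,n^{\log_2\rho}.
\]
Finally $\log_2\rho=2-\log_2\frac{1+4\varepsilon}{1-\varepsilon}$ and $\log_2\frac{1+4\varepsilon}{1-\varepsilon}=\log_2\bigl(1+\frac{5\varepsilon}{1-\varepsilon}\bigr)\le\frac5{\log2}\cdot\frac{\varepsilon}{1-\varepsilon}$.
\end{proof}

\section{The boosting inequality}\label{sec:boost}

The mechanism of the upper bound is already visible on the layered graph.

\begin{example}\label{ex:layers}
Let $n=2^{k+1}-1$, so that layer $i$ has $2^i$ vertices for every $i\le k$. Define the \emph{depth} of a vertex $x$ in layer $i$ as $p(x)=4^{k-i}$. A uniform step from the middle goes down with probability $\frac15$, and $\frac15\cdot4+\frac45\cdot\frac14=1$, so it preserves $p$ in expectation. A step from the top raises $p$ from $1$ to $4$. By \eqref{eq:stop} with $\Phi=-p$, the unbiased walk from the top visits the top $(4^k-1)/3$ times in expectation before the root, a number of order $n^2$.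

Now step down with probability $\eta\le\frac12$ and step uniformly otherwise. At a middle vertex $x$ the depth gains $3\eta\,p(x)$ in expectation. This is large near the root but bounded near the top, where the walk spends its time, so $p$ itself does not display a polynomial gain. The power $p^{1-\eta}$ does. Let $Z$ be the depth after a uniform step from a middle vertex $x$, and let $m=4p(x)$ be its maximum, so $\mathbb EZ=m/4$. Since $Z/m\in[0,1]$, we have $Z^{1-\eta}\ge(Z/m)\,m^{1-\eta}$, and after a steered step
\[
\mathbb E\,p(X_1)^{1-\eta}=\eta m^{1-\eta}+(1-\eta)\mathbb EZ^{1-\eta}\ge\bigl(\eta+(1-\eta)\tfrac14\bigr)m^{1-\eta}\ge\bigl(\tfrac14\bigr)^{1-\eta}m^{1-\eta}=p(x)^{1-\eta}.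
\]
The last inequality is the weighted arithmetic--geometric mean inequality $\eta a+(1-\eta)b\ge a^\eta b^{1-\eta}$ with $a=1$, $b=\frac14$. So $p^{1-\eta}$ does not decrease in expectation in the middle, it gains $4^{1-\eta}-1\ge1$ at each visit to the top, and it never exceeds $4^{k(1-\eta)}$. By \eqref{eq:stop} with $\Phi=-p^{1-\eta}$, the expected number of visits to the top before the root is at most $4^{k(1-\eta)}\le n^{2-2\eta}$.
\end{example}

The computation used only the mean and the maximum of $Z$: if a nonnegative quantity does not decrease in expectation under the original chain, its $(1-\eta)$-th power does not decrease in expectation under the chain steered toward the maximum. We need the same fact for a power function continued linearly beyond a point $p_0$; the reason appears in Section~\ref{sec:steer}. Fix $\eta\in(0,1)$ and $p_0>0$, put $\kappa=(1-\eta)p_0^{-\eta}$, and let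
\[
\psi(p)=\begin{cases}p^{1-\eta},&0\le p\le p_0,\\ p_0^{1-\eta}+\kappa(p-p_0),&p\ge p_0,\end{cases}
\qquad\chi(p)=\psi(p)-\kappa p .
\]
As $\kappa$ is the slope of $p^{1-\eta}$ at $p_0$, the function $\psi$ is increasing, concave and continuously differentiable on $(0,\infty)$, with $\psi(0)=0$. On $(0,p_0]$ we have $\chi'(p)=(1-\eta)(p^{-\eta}-p_0^{-\eta})\ge0$, and $\chi$ is constant on $[p_0,\infty)$. Hence
\begin{equation}\label{eq:chi}
0\le\chi\le\chi(p_0)=\eta\,p_0^{1-\eta}.
\end{equation}

\begin{lemma}[Boosting]\label{lem:boost}
Let $Z\ge0$ be a random variable with finitely many values and maximum value $m$. Then $\eta\psi(m)+(1-\eta)\mathbb E\psi(Z)\ge\psi(\mathbb EZ)$.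
\end{lemma}

\begin{proof}
If $m=0$ both sides vanish. Let $m>0$ and $t=\mathbb EZ/m\in[0,1]$. Concavity and $\psi(0)=0$ give $\psi(Z)\ge(Z/m)\psi(m)$, so the left side is at least $(\eta+(1-\eta)t)\psi(m)\ge t^{1-\eta}\psi(m)$ by the weighted arithmetic--geometric mean inequality. It remains to show $t^{1-\eta}\psi(m)\ge\psi(tm)$, which holds if $\psi(p)/p^{1-\eta}$ is nondecreasing on $(0,\infty)$. This ratio equals $1$ for $p\le p_0$. For $p\ge p_0$ its derivative has the sign of $p\psi'(p)-(1-\eta)\psi(p)$. There $\psi(p)=\kappa p+\eta p_0^{1-\eta}$ and $(1-\eta)p_0^{1-\eta}=\kappa p_0$, so this quantity is $\kappa p-(1-\eta)\kappa p-\eta\kappa p_0=\eta\kappa(p-p_0)\ge0$.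
\end{proof}

\section{Reaching a set}\label{sec:steer}

In Example~\ref{ex:layers} the depth function and the single level at which the walk stalls were given in advance. In a general graph both must be found. We begin with the substitute for the depth.

Let $\beta\in[\frac12,1]$. A transition kernel $P$ on $V$ is \emph{$\beta$-spread} if $P(x,z)\ge\beta/\deg x$ for $z\in N(x)$ and $P(x,z)=0$ for $z\notin N(x)$. We charge the \emph{price}
\[
\gamma(x)=\frac n{\deg x}>1
\]
for a visit to $x$. For $\emptyset\ne U\subseteq V$, a function $y:V\to\mathbb R$ is a \emph{potential for $(P,U)$} if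
\begin{equation}\label{eq:pot}
\sum_zP(x,z)y(z)\le y(x)-\gamma(x)\qquad(x\notin U).
\end{equation}
The basic example is the expected price of reaching $U$,
\[
h_U(x)=\mathbb E^P_x\Bigl[\sum_{0\le s<\tau_U}\gamma(X_s)\Bigr],
\]
which is finite because $P$ is irreducible on a finite set, and which satisfies \eqref{eq:pot} with equality, by conditioning on the first step. Since $\gamma>1$, under $P$ the expected drop of a potential bounds the expected time to reach $U$. The next proposition says that steering toward the neighbor of lowest potential divides this bound by about $\eta L$, at the cost of an additive term that is polynomial in $L$ and independent of $G$.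

\begin{proposition}[Steering]\label{prop:steer}
Let $\eta\in(0,1)$, let $P$ be $\beta$-spread with $\beta\ge\frac12$, and let $y$ be a potential for $(P,U)$. For each $x$ let $x^*\in N(x)$ minimize $y$ over $N(x)$, and let $Q(x,\cdot)=(1-\eta)P(x,\cdot)+\eta\delta_{x^*}$. For $L\ge1$ put
\[
J=1+\log_2L,\quad\ell=76L^2,\quad p_0=3\ell(4JL)^{1/\eta},\quad\lambda=\frac2{\eta L},\quad B=\frac{\eta\,p_0}{(1-\eta)L}.
\]
Then the $Q$-walk from any $x\notin U$ satisfies, with $\tau=\tau_U$,
\[
\mathbb E_x[\tau]\le\lambda\bigl(y(x)-\mathbb E_x\,y(X_\tau)\bigr)+B.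
\]
\end{proposition}

For $x\notin U$ let $M(x)=y(x)-y(x^*)$ be the largest drop available at $x$. A minimum is at most an average, so \eqref{eq:pot} gives $M(x)\ge\gamma(x)$. Call $x\notin U$ \emph{steep} if $M(x)\ge L$ and \emph{flat} otherwise. At a steep vertex a $Q$-step lowers $y$ by at least $\eta L$ in expectation, so visits to steep vertices are paid for by $\lambda y$. The difficulty is the flat vertices, which correspond to the top layers in Example~\ref{ex:layers}. Here the choice of price helps: a flat vertex has $\gamma(x)<L$, that is, degree more than $n/L$. Vertices of such degree cannot all have nearly disjoint neighborhoods, and two flat vertices with many common neighbors have close potentials. So the flat vertices lie near a few levels of $y$.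

To make this precise, say that a flat vertex $x$ has \emph{class} $j\ge0$ if $2^j\le\gamma(x)<2^{j+1}$, and let $F_j$ be the set of flat vertices of class $j$. If $x\in F_j$ then $2^j<L$ and $n2^{-j-1}<\deg x\le n2^{-j}$. At most $J$ classes occur.

\begin{lemma}[Anchors]\label{lem:anchor}
For each $j$ there is a set $A_j\subseteq F_j$ with $|A_j|<2^{j+2}$ such that every $x\in F_j$ has some $a(x)\in A_j$ with $|y(x)-y(a(x))|\le\ell$.
\end{lemma}

\begin{proof}
Let $m_j=n4^{-j}/36$, and let $A_j$ be a maximal subset of $F_j$ in which any two distinct members have fewer than $m_j$ common neighbors. If $A_j$ had $q=2^{j+2}$ members, the union of their neighborhoods would have more than $q\,n2^{-j-1}-\frac{q^2}2m_j=2n-\frac8{36}n>n$ vertices. So $|A_j|<2^{j+2}$.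

We claim that each $x\in F_j$ has fewer than $m_j$ neighbors $z$ with $y(z)>y(x)+s$, where $s=37\cdot2^jL/\beta$. Let $Y=y(X_1)$ with $X_1\sim P(x,\cdot)$. Since $\mathbb EY\le y(x)$ and $Y\ge y(x)-M(x)>y(x)-L$, we have $\mathbb E(Y-y(x))_+\le\mathbb E(y(x)-Y)_+\le L$. Each of the neighbors in question, $\nu$ in number, contributes at least $\beta s/\deg x$ to the left side, so
\[
\nu\le\frac{L\deg x}{\beta s}\le\frac{Ln2^{-j}}{\beta s}=\frac{n4^{-j}}{37}<m_j .
\]

If $x\in A_j$, take $a(x)=x$. If $x\in F_j\setminus A_j$, maximality gives $a\in A_j$ with at least $m_j$ common neighbors with $x$. By the claim, one of them, $z$, has $y(z)\le y(x)+s$, and $y(z)>y(a)-L$ since $a$ is flat. So $y(a)<y(x)+s+L$. Both $x$ and $a$ lie in $F_j$, so the same argument with the two exchanged gives $y(x)<y(a)+s+L$. As $\beta\ge\frac12$, $2^j<L$ and $L\ge1$, we have $s+L\le74L^2+L\le\ell$.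
\end{proof}

For an anchor $a\in\bigcup_jA_j$ define the depth below its level by
\[
p_a(x)=\bigl(y(a)+\ell-y(x)\bigr)_+ .
\]
Under $P$ each $p_a$ does not decrease in expectation, and it gains at least $2^j$ at a vertex $x\in F_j$ with $a(x)=a$, where $p_a(x)\le2\ell$. As in Example~\ref{ex:layers}, one could count flat visits with a weighted sum of the powers $p_a^{1-\eta}$. The resulting additive term would grow with the range of $y$. This would be fatal for covering: there the proposition is applied about $n$ times, to potentials whose range can be about $n^2$, and the anchors change from one application to the next, so these terms do not telescope. We therefore use the bounded function $\chi(p_a)=\psi(p_a)-\kappa p_a$. Lemma~\ref{lem:boost} still applies to $\psi$, and the linear term loses at most $\kappa M(x)$ per step. The value of $p_0$ is chosen so that these losses, summed over all anchors, use up only half of the drift of $\lambda y$.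

\begin{proof}[Proof of Proposition~\ref{prop:steer}]
Let $\psi,\chi,\kappa$ be as in Section~\ref{sec:boost} for the given $\eta$ and $p_0$. Put $\theta=(3\ell)^\eta/(1-\eta)$, $c_j=2^{-j}\theta$, and
\[
\Phi(x)=\lambda y(x)-\sum_j\sum_{a\in A_j}c_j\,\chi(p_a(x)).
\]
The larger gain $2^j$ in class $j$ permits the smaller weight $c_j$, which offsets the larger number of anchors: the total weight $W=\sum_j|A_j|c_j$ is at most $4J\theta$. By the definition of $p_0$ we have $4J(3\ell/p_0)^\eta=1/L$, hence
\begin{equation}\label{eq:weights}
\kappa W\le4J\Bigl(\frac{3\ell}{p_0}\Bigr)^\eta=\frac1L,\qquad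
\eta p_0^{1-\eta}W\le\frac{\eta\,p_0}{1-\eta}\cdot4J\Bigl(\frac{3\ell}{p_0}\Bigr)^\eta=B.
\end{equation}
With \eqref{eq:chi}, the second bound gives $\lambda y-B\le\Phi\le\lambda y$.

We show that a $Q$-step from any $x\notin U$ lowers $\Phi$ by at least $1$ in expectation. Write $\mathbb E_P$ and $\mathbb E_Q$ for expectations over one step from $x$, and fix an anchor $a$. The depth $p_a$ is a nonincreasing function of $y$, so $x^*$ maximizes $p_a$ over $N(x)$, which is the support of $P(x,\cdot)$. Lemma~\ref{lem:boost} with $Z=p_a(X_1)$, $X_1\sim P(x,\cdot)$, gives $\mathbb E_Q\psi(p_a(X_1))\ge\psi(\mathbb E_Pp_a(X_1))$. By convexity of $t\mapsto t_+$ and \eqref{eq:pot},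
\[
\mathbb E_P\,p_a(X_1)\ge\bigl(y(a)+\ell-y(x)+\gamma(x)\bigr)_+\ge p_a(x).
\]
Thus $\mathbb E_Q\psi(p_a(X_1))\ge\psi(p_a(x))$ for every anchor. Suppose now that $x\in F_j$ and $a=a(x)$. Then $0\le y(a)+\ell-y(x)\le2\ell$, so the middle term above equals $p_a(x)+\gamma(x)\ge p_a(x)+2^j$, and $p_a(x)+2^j\le3\ell\le p_0$. On $(0,3\ell]$ we have $\psi'\ge(1-\eta)(3\ell)^{-\eta}=1/\theta$, so in this case
\[
\mathbb E_Q\psi(p_a(X_1))-\psi(p_a(x))\ge\psi(p_a(x)+2^j)-\psi(p_a(x))\ge2^j/\theta=1/c_j .
\]
For the linear part of $\chi$, every $z\in N(x)$ has $p_a(z)-p_a(x)\le(y(x)-y(z))_+\le M(x)$. Altogether, for $a\in A_j$,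
\[
c_j\bigl[\mathbb E_Q\chi(p_a(X_1))-\chi(p_a(x))\bigr]\ge-c_j\kappa M(x)+\mathbf1\{x\text{ flat},\ a=a(x)\}.
\]
Finally $\mathbb E_Qy(X_1)-y(x)=-\eta M(x)+(1-\eta)(\mathbb E_Py(X_1)-y(x))\le-\eta M(x)$. Summing over the anchors and using $\lambda\eta=2/L$ and \eqref{eq:weights},
\[
\mathbb E_Q\Phi(X_1)-\Phi(x)\le-\frac{2M(x)}L+\frac{M(x)}L-\mathbf1\{x\text{ flat}\}=-\frac{M(x)}L-\mathbf1\{x\text{ flat}\}\le-1,
\]
since $M(x)\ge L$ at steep vertices and $M(x)\ge0$ at flat ones.

By \eqref{eq:stop} with $a\equiv1$, the expectations $\mathbb E_x[\tau\wedge t]$ are bounded, so $\tau<\infty$ almost surely, and $\mathbb E_x\tau\le\Phi(x)-\mathbb E_x\Phi(X_\tau)\le\lambda(y(x)-\mathbb E_xy(X_\tau))+B$.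
\end{proof}

\begin{remark}
The lower bound $\beta/\deg x$ on $P$ enters through the count of high neighbors in Lemma~\ref{lem:anchor}. The price $n/\deg x$ cannot be replaced by $1$. On a path with $U$ an endpoint, let $P$ step toward $U$ with probability $\frac34$ at interior vertices; this is $\frac12$-spread, and $y(x)=2d(x,U)$ drops by at least $1$ per step in expectation. With $L=8/\eta$ the conclusion would read $\mathbb E_x\tau\le\frac12d(x,U)+B$, which is false on a long path because $\tau\ge d(x,U)$ and $B$ does not depend on $n$.
\end{remark}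

\section{Tilted networks and hitting times}\label{sec:tilt}

We now need a kernel $P$ and a potential of size about $n^2$. From here on $n\ge n_0:=8$, so $\log n\ge2$, and $\varepsilon\in(0,1]$ satisfies $n^{\varepsilon/(1+2\varepsilon)}\ge300\log n$. We split the bias into a small part $\alpha$, used to shape $P$, and a main part $\eta$, used to steer:
\[
\alpha=\frac{\varepsilon}{\log n},\qquad\beta=1-\alpha,\qquad\eta=\varepsilon-\alpha .
\]
Then $\beta\ge\frac12$, $\eta\ge\frac\varepsilon2$ and $1-\eta\ge\frac1{\log n}$. If $P$ is $\beta$-spread, the kernel $Q$ of Proposition~\ref{prop:steer} is admissible, since $Q(x,z)\ge(1-\eta)(1-\alpha)/\deg x\ge(1-\varepsilon)/\deg x$ for $z\in N(x)$.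

The parameter $L$ should be as large as the additive term $B\approx p_0/L$ allows. Up to logarithms $p_0$ is $L^{2+1/\eta}$, where the $2$ comes from the width $\ell$ of a level. A single application of Proposition~\ref{prop:steer} can afford $p_0=n^2$, and $n$ applications can afford $p_0=n$. This is the source of the exponents in Theorems~\ref{thm:hit} and~\ref{thm:cover}.

\begin{lemma}\label{lem:L}
For $s\in\{1,2\}$ there is $L\ge1$ such that, in the notation of Proposition~\ref{prop:steer},
\[
B\le\frac{n^s\log n}L\qquad\text{and}\qquad\frac1L\le100\,e^s(\log n)\,n^{-\frac{s\varepsilon}{1+2\varepsilon}}.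
\]
\end{lemma}

\begin{proof}
Let $L=(n^s/228)^{\frac\eta{1+2\eta}}\bigl(4(1+\log_2n)\bigr)^{-\frac1{1+2\eta}}$. Since $\frac\eta{1+2\eta}\le\frac13$, $228^{1/3}<7$ and $28(1+\log_2n)\le100\log n$, we have $L\ge n^{s\eta/(1+2\eta)}/(100\log n)$. The function $t/(1+2t)$ has derivative at most $1$ on $[0,1]$, so $\frac\varepsilon{1+2\varepsilon}-\frac\eta{1+2\eta}\le\alpha\le\frac1{\log n}$ and $n^{\eta/(1+2\eta)}\ge e^{-1}n^{\varepsilon/(1+2\varepsilon)}$. This gives the second bound. It also gives $L\ge n^{\eta/(1+2\eta)}/(100\log n)\ge3/e>1$, which is the only use of the hypothesis on $\varepsilon$. Since $L\le n^{2/3}\le n$, we have $J\le1+\log_2n$, and so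
\[
p_0=228\,L^{\frac{1+2\eta}\eta}(4J)^{1/\eta}=n^s\Bigl(\frac{J}{1+\log_2n}\Bigr)^{1/\eta}\le n^s .
\]
The first bound follows from $\frac\eta{1-\eta}\le\log n$.
\end{proof}

A \emph{network} on $G$ is an assignment of weights $w(xz)>0$ to the edges. With $w(x)=\sum_{z\in N(x)}w(xz)$, its walk has kernel $P(x,z)=w(xz)/w(x)$. In electrical language, the expected number of visits to $z$ before $\tau_U$ from $x$ is $w(z)$ times the voltage at $z$ when a unit current flows from $x$ to $U$ \cite[Prop.~2.1]{LP}, and the voltage is at most the resistance of any walk from $x$ to $U$. We include a proof of the consequence that we use.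

\begin{lemma}\label{lem:green}
Let $x\notin U\ne\emptyset$, and let $e_1,\dots,e_m$ be the edges of a walk from $x$ to a vertex of $U$. For every $z$, the network walk from $x$ visits $z$ at most $w(z)\sum_i1/w(e_i)$ times in expectation before $\tau_U$.
\end{lemma}

\begin{proof}
Let $\mathcal G(a,b)$ be the expected number of visits to $b$ before $\tau_U$ from $a$; it vanishes if $a$ or $b$ is in $U$. For a walk $a_0,\dots,a_t$ with $t\ge1$, the product $w(a_0)\prod_{i<t}P(a_i,a_{i+1})=\prod_{i<t}w(a_ia_{i+1})/\prod_{0<i<t}w(a_i)$ is unchanged by reversal. Summing over walks that avoid $U$ gives $w(a)\mathcal G(a,b)=w(b)\mathcal G(b,a)$. So $\mathcal G(x,z)=w(z)f(z)$, where $f(a)=\mathcal G(a,x)/w(x)$. A walk must reach $x$ before its visits to $x$ are counted, so $f\le f(x)$. Conditioning on the first step gives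
\[
\sum_{b\in N(c)}w(cb)\bigl(f(c)-f(b)\bigr)=\mathbf1\{c=x\}\qquad(c\notin U).
\]
Let $ab$ be an edge with $f(a)>f(b)$, and sum this identity over $Y=\{c:f(c)\ge f(a)\}$, a set that contains $x$ and avoids $U$ because $f=0$ on $U$. Edges inside $Y$ cancel, and edges leaving $Y$ give positive terms with sum $1$. One of them is $ab$, so $f(a)-f(b)\le1/w(ab)$. Adding along the given walk yields $f(x)\le\sum_i1/w(e_i)$.
\end{proof}

Lemma~\ref{lem:green} gives $h_U(x)\le\sum_i1/w(e_i)\cdot\sum_z\gamma(z)w(z)$. For unit weights the second factor is $n^2$. With price $1$ it would be $\sum_z\deg z$, which is also of order $n^2$ in dense graphs, so in the worst case the higher price is free. The first factor, however, is a distance, which may be of order $n$. To remove it we let the weights decay geometrically away from the target. For $\emptyset\ne K\subseteq V$, the network \emph{tilted toward $K$} has weights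
\[
w(xz)=\beta^{\min(d(x),d(z))},\qquad d(x)=d(x,K).
\]
If $d(x)=0$, all edges at $x$ have weight $1$. If $d(x)=j\ge1$, the neighbors of $x$ have $d\in\{j-1,j,j+1\}$, so the edges at $x$ have weight $\beta^{j-1}$ or $\beta^j$. Hence the walk is $\beta$-spread, and
\begin{equation}\label{eq:wx}
\gamma(x)w(x)\le n\,\beta^{(d(x)-1)_+}.
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:hit}]
Let $P$ be the walk of the network tilted toward $\{v\}$, and let $y=h_{\{v\}}$. We bound $y$ one distance level at a time. Let $d(x)=j\ge1$ and $U_j=\{z:d(z)\le j-1\}$. The vertex $x$ has an edge of weight $\beta^{j-1}$ to $U_j$, so Lemma~\ref{lem:green} and \eqref{eq:wx} give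
\[
h_{U_j}(x)\le\beta^{-(j-1)}\sum_{z:\,d(z)\ge j}\gamma(z)w(z)\le n\sum_{z:\,d(z)\ge j}\beta^{d(z)-j}.
\]
The walk enters $U_j$ at a vertex with $d=j-1$. By the strong Markov property, adding these bounds over the levels gives, for every $x$,
\[
y(x)\le n\sum_z\ \sum_{1\le j\le d(z)}\beta^{d(z)-j}\le\frac{n^2}{1-\beta}=\frac{n^2\log n}{\varepsilon}.
\]
Apply Proposition~\ref{prop:steer} with $U=\{v\}$ and with $L$ from Lemma~\ref{lem:L} for $s=2$. The kernel $Q$ is admissible, $y(v)=0$ and $\lambda\le4/(\varepsilon L)$, so from every start
\[
\mathbb E\tau\le\frac{n^2}L\Bigl(\frac{4\log n}{\varepsilon^2}+\log n\Bigr)\le\frac{n^2}L\cdot\frac{5\log n}{\varepsilon^2}\le500e^2\,\varepsilon^{-2}(\log n)^2n^{2-\frac{2\varepsilon}{1+2\varepsilon}},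
\]
and $500e^2<4000$.
\end{proof}

\section{Covering one piece}\label{sec:piece}

Applying Theorem~\ref{thm:hit} to one vertex after another loses a factor $n$. To cover a set $K$ we instead aim at the whole set $U$ of unvisited vertices, and we look for potentials $y_U$ whose drops in successive stages telescope. Write $h_u=h_{\{u\}}$, and suppose for a moment that $K=V$ and $h_u\le H$ everywhere. The sum $S=\sum_{u\in U}h_u$ is at most $|U|H$ and drops by $|U|\gamma(x)$ in a step from $x\notin U$, so its relative drop is at least $\gamma(x)/H$ whatever $|U|$ is. This suggests the potential $2H\log(1+S/H)$. It is at most $2H\log(1+|U|)$, and its value at $u\in U$ does not change when $u$ is removed from $U$, because $h_u(u)=0$. For a proper subset $K$ we control $h_u$ only on $K$, so we first separate off the price $h_K$ of returning to $K$.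

\begin{lemma}\label{lem:piece}
Let $P$ be $\beta$-spread, let $\emptyset\ne K\subseteq V$ and $H>0$, and suppose that $h_u(x)\le H$ for all $x,u\in K$. Let $L\ge1$, with $\lambda,B$ as in Proposition~\ref{prop:steer}. For all $x_0,z\in K$ there is an admissible strategy that, started at $x_0$, visits every vertex of $K$ and then stops at $z$, in expected total time at most $2\lambda H\log(2|K|)+|K|B$.
\end{lemma}

\begin{proof}
For $u\in K$ let $g_u(x)=\mathbb E^P_x[h_u(X_{\tau_K})]$. Then $0\le g_u\le H$ on $V$ and $g_u=h_u$ on $K$. Since $\tau_K\le\tau_{\{u\}}$, the strong Markov property gives $h_u=h_K+g_u$ on $V$. For $U\subseteq K$ put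
\[
S_U=\sum_{u\in U}g_u,\qquad y_U=2H\log\Bigl(1+\frac{S_U}H\Bigr)+h_K .
\]

\emph{For $U\ne\emptyset$, $y_U$ is a potential for $(P,U)$.} Write $S=S_U$, $k=|U|$, and $\mathbb E_P$ for the expectation over one step from $x\notin U$. If $x\notin K$, conditioning on the first step gives $\mathbb E_Pg_u(X_1)=g_u(x)$ and $\mathbb E_Ph_K(X_1)=h_K(x)-\gamma(x)$. By Jensen's inequality for the concave function $\log$, the first term of $y_U$ does not increase in expectation, and \eqref{eq:pot} follows. If $x\in K\setminus U$, put $\omega=\gamma(x)+\mathbb E_Ph_K(X_1)$, the expected price of the excursion from $x$ back to $K$. For $u\in U$ we have $x\ne u$, so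
\[
\mathbb E_Pg_u(X_1)=\mathbb E_Ph_u(X_1)-\mathbb E_Ph_K(X_1)=h_u(x)-\gamma(x)-\mathbb E_Ph_K(X_1)=g_u(x)-\omega .
\]
Thus $\mathbb E_PS(X_1)=S(x)-k\omega$. Jensen's inequality, $\log(1-t)\le-t$ and $H+S(x)\le(k+1)H\le2kH$ give
\[
\mathbb E_P\log\Bigl(1+\frac{S(X_1)}H\Bigr)-\log\Bigl(1+\frac{S(x)}H\Bigr)\le\log\Bigl(1-\frac{k\omega}{H+S(x)}\Bigr)\le-\frac{\omega}{2H}.
\]
Since $h_K(x)=0$, we obtain $\mathbb E_Py_U(X_1)\le y_U(x)-\omega+\mathbb E_Ph_K(X_1)=y_U(x)-\gamma(x)$.

\emph{The strategy.} Put $U_0=K\setminus\{x_0\}$. For $i=0,\dots,|K|-2$, stage $i$ starts at $x_i\notin U_i$ and runs the kernel $Q$ of Proposition~\ref{prop:steer} for $(U_i,y_{U_i})$ until it hits $U_i$, at a vertex $x_{i+1}$; then $U_{i+1}=U_i\setminus\{x_{i+1}\}$. As $g_{x_{i+1}}(x_{i+1})=0$, we have $y_{U_i}(x_{i+1})=y_{U_{i+1}}(x_{i+1})$. Applying the proposition conditionally on the past, the expected length of stage $i$ is at most $\lambda\bigl(\mathbb Ey_{U_i}(x_i)-\mathbb Ey_{U_{i+1}}(x_{i+1})\bigr)+B$. These bounds telescope. As $y_U\ge0$, and $y_{U_0}(x_0)\le2H\log|K|$ because $h_K(x_0)=0$ and $S_{U_0}\le(|K|-1)H$, the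 set $K$ is covered in expected time at most $2\lambda H\log|K|+(|K|-1)B$. If the walk is then not at $z$, a last stage with $U=\{z\}$ starts in $K$, where $y_{\{z\}}\le2H\log2$, and takes expected time at most $2\lambda H\log2+B$.
\end{proof}

\section{Pieces of small diameter}\label{sec:decomp}

Lemma~\ref{lem:piece} uses one kernel $P$ for all targets in $K$, so we cannot tilt toward each target separately. With $K=V$ and unit weights, Lemma~\ref{lem:green} gives $H=Dn^2$ for a graph of diameter $D$, which is good enough only when $D$ is small. In general we tilt toward a piece $K$ of small diameter. By \eqref{eq:wx}, only vertices within distance about $\alpha^{-1}\log n$ of $K$ contribute to $\sum_x\gamma(x)w(x)$, so $H$ is about $n|C|$, where $C$ contains this neighborhood of $K$. We need pieces for which the sets $C$ have total size close to $n$. Balls of radius $1$ around all vertices will not do: in a graph of small diameter each $C$ is all of $V$, and the total is $n^2$. A random construction works. Each vertex emits a signal of random strength that decays by one per edge, each vertex joins the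 source of the strongest signal it receives, and $K$ consists of those vertices at which the winning margin is large.

\begin{lemma}\label{lem:decomp}
Let $r\ge1$ be an integer and $\Delta=6(r+1)\log n$. There are finitely many triples $(K_i,C_i,v_i)_{i\in I}$ with $v_i\in K_i\subseteq C_i\subseteq V$ such that
\begin{itemize}
\item[(i)] every vertex at distance at most $r$ from $K_i$ lies in $C_i$;
\item[(ii)] each $x\in K_i$ is joined to $v_i$ by a path inside $K_i$ of length at most $\Delta$;
\item[(iii)] every edge of $G$ has both ends in some $K_i$;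
\item[(iv)] $\sum_i|C_i|\le7n\log n$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $\mu=2r+2$ and let $(\xi_v)_{v\in V}$ be independent exponential variables with mean $\mu$, so $\Pr(\xi_v\ge t)=e^{-t/\mu}$ for $t\ge0$. Put $s_v(u)=\xi_v-d(v,u)$. Almost surely the numbers $s_v(u)$, $v\in V$, are distinct for each $u$, and we assume this. Let $C_v$ be the set of $u$ at which $s_v(u)$ is the largest of them, let $\operatorname{gap}(u)$ be the largest minus the second largest, and let $K_v=\{u\in C_v:\operatorname{gap}(u)\ge2r\}$. The sets $C_v$ partition $V$. Each $s_v$ changes by at most $1$ along an edge, so for $u\in C_v$, $x\in V$ and $v'\ne v$,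
\begin{equation}\label{eq:lip}
s_v(x)-s_{v'}(x)\ge\operatorname{gap}(u)-2d(x,u).
\end{equation}

If $u\in K_v$ and $d(x,u)\le r$, the right side of \eqref{eq:lip} is nonnegative, and $x\in C_v$ as there are no ties. This is (i).

Let $u\in K_v$, $u\ne v$, and let $x$ follow $u$ on a shortest path from $u$ to $v$. Then $s_v(x)=s_v(u)+1$ and $s_{v'}(x)\le s_{v'}(u)+1$ for $v'\ne v$, so the margin of $v$ does not shrink and $x\in K_v$. By iteration the whole path, including $v$, lies in $K_v$. Its length is $d(v,u)\le\xi_v$, because $s_v(u)\ge s_u(u)=\xi_u\ge0$. So (ii) holds if $\max_v\xi_v\le\Delta=3\mu\log n$, which fails with probability at most $n\cdot n^{-3}=n^{-2}$.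

Call $u$ \emph{good} if $\operatorname{gap}(u)\ge\mu$. If $u\in C_v$ is good and $x\in N(u)$, then \eqref{eq:lip} gives $s_v(x)-s_{v'}(x)\ge2r$ for all $v'\ne v$, so $u,x\in K_v$. We claim that $u$ is good with probability at least $1/e$. Fix $v$, condition on $(\xi_{v'})_{v'\ne v}$, and let $t=d(v,u)+\max_{v'\ne v}s_{v'}(u)$. Then $u\in C_v$ means $\xi_v>t$, and $u$ is good and in $C_v$ when $\xi_v\ge t+\mu$. If $t\ge0$, then $\Pr(\xi_v\ge t+\mu)=e^{-1}\Pr(\xi_v>t)$. If $t<0$, then $\Pr(\xi_v\ge t+\mu)\ge\Pr(\xi_v\ge\mu)=e^{-1}\ge e^{-1}\Pr(\xi_v>t)$. Averaging over the conditioning and summing over $v$ gives $\Pr(u\text{ good})\ge e^{-1}\sum_v\Pr(u\in C_v)=e^{-1}$.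

Repeat the construction independently $m=\lceil6\log n\rceil\le7\log n$ times. A given $u$ is never good with probability at most $(1-1/e)^m\le e^{-m/e}\le n^{-2}$, as $6/e>2$. Since $n\cdot n^{-2}+7(\log n)n^{-2}<8/n\le1$, there is an outcome in which every vertex is good in some repetition and all strengths in all repetitions are at most $\Delta$. Take the triples $(K_v,C_v,v)$ with $K_v\ne\emptyset$ from all repetitions. Then (i), (ii) and (iii) hold, and (iv) holds because the sets $C_v$ of one repetition are disjoint.
\end{proof}

\section{Proof of Theorem~\ref{thm:cover}}\label{sec:final}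

Let $r=\lceil\alpha^{-1}\log n\rceil=\lceil(\log n)^2/\varepsilon\rceil$, so that $\beta^r\le e^{-\alpha r}\le1/n$ and $\Delta=6(r+1)\log n\le18(\log n)^3/\varepsilon$. Take the triples of Lemma~\ref{lem:decomp}, and take $L$ from Lemma~\ref{lem:L} with $s=1$.

\subsection*{One piece}
Fix $i$ and let $P_i$ be the walk of the network tilted toward $K_i$. A vertex outside $C_i$ is at distance at least $r+1$ from $K_i$ by (i), so \eqref{eq:wx} gives
\[
\sum_x\gamma(x)w(x)\le n\bigl(|C_i|+n\beta^r\bigr)\le n(|C_i|+1)\le2n|C_i|.
\]
By (ii), two distinct vertices $x,u\in K_i$ are joined through $v_i$ by a walk of length at most $2\Delta$ inside $K_i$, and its edges have weight $1$. Lemma~\ref{lem:green} gives $h_u(x)\le H_i:=4\Delta n|C_i|$. By Lemma~\ref{lem:piece}, for each $s\in K_i$ there is an admissible strategy $\Sigma(i,s)$ that starts at $s$, covers $K_i$ and stops at $s$. Using $\log(2|K_i|)\le2\log n$ and $|K_i|\le|C_i|$, its expected duration is at most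
\begin{equation}\label{eq:piece}
|C_i|\bigl(16\lambda\Delta\,n\log n+B\bigr).
\end{equation}

\subsection*{Joining the pieces}
It remains to travel between pieces, and we arrange that this costs nothing: each piece is entered at a vertex it shares with a piece in progress, and its strategy returns to that vertex. Consider the graph on $I$ in which $i$ and $j$ are adjacent if $K_i\cap K_j\ne\emptyset$. It is connected. Indeed, given $a\in K_i$ and $b\in K_j$, take a path from $a$ to $b$ in $G$ and use (iii) to pick a piece containing each of its edges; in the sequence formed by $K_i$, these pieces in order, and $K_j$, consecutive terms share a vertex. Also $\bigcup_iK_i=V$ by (iii), since every vertex lies on an edge.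

Given the start $x$, root a spanning tree of this graph at a piece $i_0$ with $x\in K_{i_0}$. Put $z_{i_0}=x$, and for each child $j$ of each $i$ fix $z_j\in K_i\cap K_j$. Define a procedure $\Pi(i)$, started at $z_i$, by recursion from the leaves. Run $\Sigma(i,z_i)$, and call its steps the \emph{own steps} of $i$. When the walk formed by the own steps is for the first time at a vertex $z$, time $0$ included, pause it, run $\Pi(j)$ for the children $j$ of $i$ with $z_j=z$ one after another in a fixed order, and then resume. Each $\Pi(j)$ begins and ends at $z_j$, so the own steps of $i$ form a walk from $z_i$, and $\Sigma(i,z_i)$ is applied to this walk alone. Given the entire past, the next own step of $i$ has the law that $\Sigma(i,z_i)$ prescribes. So, by induction from the leaves, every pause ends almost surely, the own walk of $i$ has the law of the walk under $\Sigma(i,z_i)$, and its expected length is at most \eqref{eq:piece}. It covers $K_i$, so it visits $z_j$ for every child $j$, and each $\Pi(j)$ is run exactly once. Therefore $\Pi(i_0)$ covers $V$, and its duration is the total number of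 own steps of all pieces.

Which piece is active, and in which stage, is determined by the walk so far, including its start, and every step is admissible. Hence these procedures, one for each start, define a single bias function.

\subsection*{The bound}
By \eqref{eq:piece}, (iv) and $\lambda=2/(\eta L)$, for every start the expected cover time is at most
\[
7n\log n\Bigl(\frac{32\,\Delta\,n\log n}{\eta L}+B\Bigr).
\]
Now $32\Delta\log n/\eta\le32\cdot18\cdot2\,(\log n)^4/\varepsilon^2=1152(\log n)^4/\varepsilon^2$, and $B\le(n\log n)/L\le(n/L)(\log n)^4/\varepsilon^2$ by Lemma~\ref{lem:L}. With the bound on $1/L$ from that lemma,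
\[
T(G,\varepsilon)\le7n\log n\cdot\frac nL\cdot\frac{1153(\log n)^4}{\varepsilon^2}\le7\cdot1153\cdot100e\cdot\frac{(\log n)^6}{\varepsilon^2}\,n^{2-\frac\varepsilon{1+2\varepsilon}}.
\]
Since $7\cdot1153\cdot100e=807100\,e<3\cdot10^6$, Theorem~\ref{thm:cover} follows. \qed

\begin{thebibliography}{9}

\bibitem{BD}
Boris Bukh and Quentin Dubroff, \emph{Faster random walks via infrequent steering}, arXiv:2605.18712 (2026).

\bibitem{LP}
Lyons and Peres, \emph{Probability on Trees and Networks}.

\end{thebibliography}
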